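# Stein morphisms with non-Stein total space: a bundle of tubes with a unit as monodromy

## 1. A tube domain over a strip, with two symmetries

We begin with a domain in $\mathbb C\times\mathbb C^3$, built from a cubic number field.

Let $K$ be a totally real cubic field: a field of degree 3 over $\mathbb Q$, all of whose embeddings into $\mathbb C$ are real. Write $x\mapsto x^{(i)}\in\mathbb R$, $i=1,2,3$, for these embeddings, and $\mathcal O$ for the ring of integers. For $\alpha\in K$ and $z\in\mathbb C^3$ we multiply componentwise: $\alpha z=(\alpha^{(1)}z_1,\alpha^{(2)}z_2,\alpha^{(3)}z_3)$. Via the three embeddings, $\mathcal O$ is a lattice (a discrete subgroup that spans) in $\mathbb R^3$. Put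
$$N=3\mathcal O\subset\mathbb R^3,\qquad V=\{v^2:\ v\in\mathcal O^*,\ v\equiv 1\bmod 3\}.$$
Elements of $V$ are units that are positive in every embedding, and $\epsilon N=N$ for $\epsilon\in V$.

**Units.** By Dirichlet's unit theorem the vectors $(\log|v^{(i)}|)_i$, $v\in\mathcal O^*$, form a lattice of rank 2 in the plane $\mathcal P=\{x_1+x_2+x_3=0\}$ (the sum is zero because $|v^{(1)}v^{(2)}v^{(3)}|=1$). The units $\equiv1\bmod 3$ have finite index in $\mathcal O^*$, since $(\mathcal O/3)^*$ is finite. So $\log V=\{(\log\epsilon^{(i)})_i:\epsilon\in V\}$ is also a lattice of rank 2 in $\mathcal P$, and $\log$ is injective on $V$ because $V$ consists of totally positive elements.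

**Choice of $\epsilon$.** The open cone $\{x\in\mathcal P: x_2<0,\ x_3<0\}$ contains arbitrarily large discs of $\mathcal P$, hence a point of the lattice $\log V$. Fix $\epsilon\in V$ with
$$\log\epsilon=(\lambda_1,-\lambda_2,-\lambda_3),\qquad \lambda_2,\lambda_3>0,\qquad \lambda_1=\lambda_2+\lambda_3>\max(\lambda_2,\lambda_3).\tag{1}$$

**Choice of $h$.** Because of the strict inequality in (1) we can fix $h$ with
$$\frac{\pi}{2\lambda_1}<h<\frac{\pi}{2\max(\lambda_2,\lambda_3)}.\tag{2}$$

**Choice of $\delta$.** The map $x\mapsto(x_2,x_3)$ is injective on $\mathcal P$, so it sends $\log V$ to a lattice in $\mathbb R^2$, which is discrete. Hence there is $\delta>0$ such that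
$$v\in V,\quad |\log v^{(j)}|<\log(1+\delta)\ \text{ for } j=2,3\quad\Longrightarrow\quad v=1.\tag{3}$$

**Example.** Let $\theta$ be a root of $x^3+x^2-2x-1$, whose roots are $2\cos(2\pi/7)\approx1.24698$, $2\cos(4\pi/7)\approx-0.44504$, $2\cos(6\pi/7)\approx-1.80194$. Their product is 1, so $\theta$ is a unit. Modulo 3 the polynomial takes the values $-1,-1,1$ at $0,1,2$, so it is irreducible there, and $\mathbb Z[\theta]/3$ is the field with 27 elements. Hence $\theta^{26}\equiv1\bmod 3$ and $\epsilon=\theta^{-52}$ lies in $V$. Number the embeddings so that $\theta^{(1)}\approx-0.44504$, $\theta^{(2)}\approx1.24698$, $\theta^{(3)}\approx-1.80194$. Then $\lambda_1\approx42.10$, $\lambda_2\approx11.48$, $\lambda_3\approx30.62$, and (2) reads $0.0373<h<0.0513$ approximately.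

**The domain.** Let $\Sigma=\{\zeta=\xi+i\eta:|\eta|<h\}$ and $Y=\Sigma/\mathbb Z$. The map $\zeta\mapsto e^{2\pi i\zeta}$ identifies $Y$ with the annulus $\{e^{-2\pi h}<|q|<e^{2\pi h}\}$. For $j=2,3$ put
$$u_j(\zeta)=\operatorname{Re}e^{-\lambda_j\zeta}=e^{-\lambda_j\xi}\cos(\lambda_j\eta).$$
This is harmonic. It is positive on $\Sigma$, because $\lambda_jh<\pi/2$ by the right half of (2). Also $u_j(\zeta+1)=e^{-\lambda_j}u_j(\zeta)=\epsilon^{(j)}u_j(\zeta)$. With $C=1/(\cos(\lambda_2h)\cos(\lambda_3h))$, let
$$\Omega=\Bigl\{(\zeta,z)\in\Sigma\times\mathbb C^3:\ \operatorname{Im}z_1>Ce^{\lambda_1\operatorname{Re}\zeta},\quad u_j(\zeta)<\operatorname{Im}z_j<(1+\delta)u_j(\zeta)\ \ (j=2,3)\Bigr\}.\tag{4}$$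
Write $s=\operatorname{Im}z\in\mathbb R^3$. The slice $\Omega_\zeta$ over $\zeta$ is a *tube*, $\Omega_\zeta=\mathbb R^3+iC_\zeta$, whose base $C_\zeta$ is a box in $\mathbb R^3_{>0}$: bounded in the directions $s_2,s_3$ and a half-line in the direction $s_1$.

The domain has two symmetries. It is invariant under $z\mapsto z+n$ for $n\in N$, since only $\operatorname{Im}z$ enters. It is invariant under
$$g(\zeta,z)=(\zeta+1,\epsilon z):$$
replacing $\zeta$ by $\zeta+1$ multiplies the bounds on $\operatorname{Im}z_1$ by $e^{\lambda_1}=\epsilon^{(1)}$ and those on $\operatorname{Im}z_j$ by $\epsilon^{(j)}$.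

**What the domain is for.** The quotient of $\Omega$ by these symmetries fibers over the annulus $Y$, and once around the annulus the fiber is glued to itself by $z\mapsto\epsilon z$. We shall see that locally over $Y$ the quotient is Stein; that it is an open subset of a *product* $M\times Y$ with $M$ projective; and that the gluing forces so many Fourier coefficients of holomorphic functions to vanish that the quotient is not holomorphically convex. That answers the question which we now pose.

## 2. Stein morphisms into a Stein base

**Definition (Stein space).** For a compact subset $L$ of a complex space $W$ the *holomorphic hull* is $\hat L=\{q\in W:|F(q)|\le\sup_L|F|\ \ \forall F\in\mathcal O(W)\}$. The space $W$ is *holomorphically convex* if $\hat L$ is compact for every compact $L$. It is *Stein* if it is holomorphically convex and global holomorphic functions separate points and give local coordinates at every point. (The empty space counts as Stein.)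

For example, every open subset of $\mathbb C$ is Stein. In $\mathbb C^2\setminus\{0\}$ every holomorphic function extends over $0$, so by the maximum principle the hull of the sphere $|z|=1$ is the punctured closed ball, which is not compact; this space is not Stein.

We use these textbook facts. Closed subspaces, finite products and countable disjoint unions of Stein spaces are Stein; an open and closed subset of a Stein space is Stein. A Stein manifold carries smooth strictly plurisubharmonic (psh) exhaustion functions. Conversely a complex manifold with a smooth strictly psh exhaustion function is Stein (Grauert), and a continuous one suffices (Narasimhan). Here an exhaustion is a function whose sublevel sets $\{\le c\}$ are compact.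

**Definition (Stein morphism).** A holomorphic map $f:W\to Y$ of complex spaces is a *Stein morphism* if every $y\in Y$ has an open neighborhood $V$ such that $f^{-1}(V)$ is Stein.

For example, if $W\subset\mathbb C\times Y$ is given by $|x|<r(y)$ with $r>0$ smooth and $-\log r$ psh, the projection is a Stein morphism: over a Stein open set $V$ the preimage is $\{\log|x|-\log r(y)<0\}$, a sublevel set of a psh function in $\mathbb C\times V$.

**Question B** (from Mihnea Coltoiu, "The Levi problem on Stein spaces with singularities. A survey", arXiv:0905.2343 (2009)). Let $Y$ be a Stein space (even a smooth Stein curve), $M$ a projective algebraic manifold, $\pi:M\times Y\to Y$ the projection, and $W\subset M\times Y$ open such that $\pi|_W$ is a Stein morphism. Does it follow that $W$ is Stein?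

The survey quotes an affirmative answer when $\dim M=1$ and $Y$ is a Stein manifold, and poses the general question as open. We ask for the answer (a) for arbitrary Stein spaces $Y$ and (b) for smooth Stein curves $Y$, with $M$ arbitrary projective in both cases. The answer is no in both. The example lives over an annulus, so the negative answer to (b) gives the one to (a).

**Theorem 1.** There are a 3-dimensional projective manifold $M$, an annulus $Y\subset\mathbb C$, and an open set $W\subset M\times Y$ such that $\pi|_W:W\to Y$ is a Stein morphism but $W$ is not holomorphically convex, hence not Stein.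

**Theorem 2.** For every $n\ge3$ there is an $n$-dimensional projective manifold $M_n$ such that for every Stein space $Y$ with $\dim Y\ge1$ (e.g. the disc, $\mathbb C$, or any non-compact Riemann surface) there is an open $W\subset M_n\times Y$ with $\pi|_W$ a Stein morphism and $W$ not Stein. (If $\dim Y=0$, then $W$ is trivially Stein.)

**Theorem 3.** Let $M$ be a connected compact complex manifold with $T_M$ generated by global sections (e.g. $\mathbb P^n$, flag manifolds, abelian varieties), $Y$ a Stein manifold, and $W\subset M\times Y$ open with $\pi|_W$ a Stein morphism. Then $W$ is Stein.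

Whether counterexamples exist with $\dim M=2$ is not determined here.

Three cases can be done by hand.

If $\dim Y=0$, then $Y$ is a discrete set of points, each fiber $W\cap\pi^{-1}(y)$ is open and closed in a Stein preimage, and $W$ is a disjoint union of Stein spaces.

If $W=D\times Y$ with $D\subset M$ open and $Y\neq\emptyset$, a fiber of a Stein morphism is closed in a Stein space, so $D$ is Stein, and then $D\times Y$ is Stein.

If $M=\mathbb P^1$, $Y$ is a Stein manifold and $W=\{(x,y):|x|<r(y)\}\subset\mathbb C\times Y$ with $r>0$ smooth, then Steinness over a small ball in $Y$ forces $-\log r$ to be psh there (the classical property of Hartogs domains). This is a local condition in $y$. So $\log|x|-\log r(y)$ is psh on $(\mathbb C\setminus\{0\})\times Y$, and it tends to $-\infty$ at $x=0$, so it is psh on the Stein manifold $\mathbb C\times Y$; the set where it is negative is $W$, which is Stein. The argument works because the single coordinate $x$ measures all fibers at once.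

## 3. Patching exhaustion functions, and the constant that escapes

A sensible first attempt: take strictly psh functions on the pieces $W\cap\pi^{-1}(V_i)$, glue them with a partition of unity on $Y$, and repair the error with a large multiple of a strictly psh function from the base. Over compact sets this succeeds. Write $W|_V=W\cap\pi^{-1}(V)$ and, for a real function $f$ and a $(1,0)$-tangent vector $\theta$, let $\mathcal L_f(\theta)=\partial\bar\partial f(\theta,\bar\theta)$ be the Levi form.

**Lemma 1.** Let $M$ be a complex manifold, $Y$ a closed submanifold of $\mathbb C^m$, $W\subset M\times Y$ open with $\pi|_W$ a Stein morphism, and $L\subset W$ compact. Then there is a smooth function $v$ on $W$ that is strictly psh on a neighborhood of $L$.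

**Proof.** Let $L'\subset W$ be a compact neighborhood of $L$. Choose finitely many open $V_i\subset Y$ covering $\pi(L')$ with $W|_{V_i}$ Stein, smooth strictly psh functions $v_i$ on $W|_{V_i}$, and $\chi_i\in C_c^\infty(V_i)$, $\chi_i\ge0$, with $\sum_i\chi_i=1$ near $\pi(L')$. Extended by $0$, the function $\chi_i(y)v_i$ is smooth on $W$. Put $v=\sum_i\chi_i(y)v_i+A|y|^2$ with a constant $A>0$. For $\theta$ tangent to $W$ let $\theta_Y=d\pi(\theta)\in\mathbb C^m$. Then
$$\mathcal L_v(\theta)=\sum_i\chi_i\mathcal L_{v_i}(\theta)+\sum_i2\operatorname{Re}\bigl(\partial\chi_i(\theta_Y)\,\overline{\partial v_i(\theta)}\bigr)+\sum_iv_i\,\mathcal L_{\chi_i}(\theta_Y)+A|\theta_Y|^2.\tag{5}$$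
Fix a Hermitian metric. On the compact set $L'\cap\pi^{-1}(\operatorname{supp}\chi_i)$ we have $\mathcal L_{v_i}(\theta)\ge c|\theta|^2$ with one $c>0$ for all $i$, so on $L'$ the first sum is at least $c|\theta|^2$. The next two sums are bounded in absolute value on $L'$ by $B|\theta||\theta_Y|+B|\theta_Y|^2\le\frac c2|\theta|^2+\bigl(\frac{B^2}{2c}+B\bigr)|\theta_Y|^2$. If $A>\frac{B^2}{2c}+B$, then $\mathcal L_v(\theta)\ge\frac c2|\theta|^2$ on $L'$. $\square$

The attempt stops at the constant $B$. It bounds $\partial v_i$ along the fibers, and the fibers are not compact. To run the argument on all of $W$ one needs the ratio of $|\partial v_i|^2$ to $\mathcal L_{v_i}$ to be bounded by a function of $y$ alone, so that a psh function on $Y$ can absorb it. Nothing provides such a bound.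

In $\Omega$ one sees the trouble concretely. A natural function growing along the fibers as $s_1=\operatorname{Im}z_1\to\infty$ is $s_1^2$. To descend to the quotient by $g$, a glued version $a(\zeta)s_1^2$ with $a>0$ must satisfy $a(\zeta+1)=e^{-2\lambda_1}a(\zeta)$. Add any smooth function $A(\zeta)$ from the base. Since $\partial s_1^2/\partial z_1=-is_1$ and $\partial^2s_1^2/\partial z_1\partial\bar z_1=\frac12$, the Levi determinant of $a(\zeta)s_1^2+A(\zeta)$ in $(\zeta,z_1)$ is
$$s_1^2\Bigl(\tfrac12a\,a_{\zeta\bar\zeta}-|a_\zeta|^2\Bigr)+\tfrac12a\,A_{\zeta\bar\zeta}.$$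
Suppose $a$ depends on $\xi$ only. If the bracket were $\ge0$ everywhere, then $b=1/a$ would be concave, because $b_{\zeta\bar\zeta}=\frac{2}{a^3}\bigl(|a_\zeta|^2-\frac12a\,a_{\zeta\bar\zeta}\bigr)\le0$. But a positive concave function on $\mathbb R$ is constant, while $b(\xi+1)=e^{2\lambda_1}b(\xi)$. So the bracket is negative over some $\zeta$, and there the determinant tends to $-\infty$ along the fiber *whatever* $A$ is. This rules out only these candidates. That no exhaustion exists at all is a statement about holomorphic functions, proved in Sections 6 and 7. In Section 9, under the hypothesis of Theorem 3, a different exhaustion function makes Lemma 1 sufficient.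

## 4. A projective threefold containing a quotient of the tube

To get $\Omega$ into a product $M\times Y$ we need a projective $M$ in which both $z\mapsto z+n$ and $z\mapsto\epsilon z$ act as identifications.

**Step 1: a group acting freely on $\mathbb H^3$.** *We need a quotient of $\mathbb H^3$ that is a manifold.* Here $\mathbb H$ is the upper half-plane. Let
$$\Gamma=\{\gamma\in SL_2(\mathcal O):\gamma\equiv1\bmod 3\},$$
acting on $\mathbb H^3$ by $(\gamma z)_i=\dfrac{a^{(i)}z_i+b^{(i)}}{c^{(i)}z_i+d^{(i)}}$. Since $\mathcal O$ is discrete in $\mathbb R^3$, the group $\Gamma$ is discrete in $SL_2(\mathbb R)^3$, which acts properly on $\mathbb H^3$. So $\Gamma$ acts properly discontinuously, and point stabilizers in $\Gamma$ are finite (discrete and contained in a compact group).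

They are trivial because $\Gamma$ is torsion free. Indeed, acting on $\mathcal O^2\cong\mathbb Z^6$, $\Gamma$ lies in the kernel of $GL_6(\mathbb Z)\to GL_6(\mathbb Z/3)$. Suppose $\gamma\ne1$ in this kernel had prime order $q$. Write $\gamma=1+3^kA$ with $k\ge1$ and $A\not\equiv0\bmod 3$. Expanding $\gamma^q=1$,
$$q\,3^kA+\binom q2 3^{2k}A^2+\dots+3^{qk}A^q=0.$$
If $q\ne3$, reduction modulo $3^{2k}$ gives $A\equiv0\bmod 3^k$, a contradiction. If $q=3$, dividing by $3^{k+1}$ gives $A+3^kA^2+3^{2k-1}A^3=0$, so $A\equiv0\bmod3$, a contradiction.

Thus $\Gamma$ acts freely, and $X=\mathbb H^3/\Gamma$ is a connected complex manifold.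

**Step 2: a projective manifold containing $X$.** *This produces $M$.* By Baily–Borel (Ann. of Math. 84 (1966)), $X$ is a Zariski open subset of a projective variety. Hironaka's resolution can be taken to be an isomorphism over smooth points, and all points of $X$ are smooth. So $X$ is a Zariski open subset of a connected projective manifold $M$ with $\dim M=3$. Let $p:\mathbb H^3\to X\subset M$ be the covering map; it is a local biholomorphism.

**Step 3: identifications high in the cusp.** *We determine when $p(z)=p(z')$ in the region where $\Omega$ will lie.* Let $U=\{z\in\mathbb H^3:s_1s_2s_3>1\}$. We claim: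
$$\begin{gathered}\text{if } z,z'\in U \text{ and } p(z)=p(z'),\ \text{ then } z'=vz+n \text{ with } v\in V,\ n\in N;\\ \text{conversely } p(vz+n)=p(z)\ \text{ for all } z\in\mathbb H^3,\ v\in V,\ n\in N.\end{gathered}\tag{6}$$
For the first part let $z'=\gamma z$ with $\gamma=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma$. If $c\ne0$, then $|c^{(i)}z_i+d^{(i)}|\ge|c^{(i)}|s_i$, and the norm $c^{(1)}c^{(2)}c^{(3)}$ is a nonzero integer, so
$$\prod_i\operatorname{Im}(\gamma z)_i=\prod_i\frac{s_i}{|c^{(i)}z_i+d^{(i)}|^2}\le\frac{1}{(c^{(1)}c^{(2)}c^{(3)})^2\,s_1s_2s_3}<1,$$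
contradicting $z'\in U$. Hence $c=0$, $ad=1$, and with $a=w\in\mathcal O^*$, $w\equiv1\bmod3$, $b\in3\mathcal O$, we get $\gamma z=w^2z+wb$, where $w^2\in V$ and $wb\in N$. Conversely, given $v=w^2\in V$ and $n\in N$, the matrix $\begin{pmatrix}w&w^{-1}n\\0&w^{-1}\end{pmatrix}$ lies in $\Gamma$ and acts as $z\mapsto vz+n$.

## 5. The open set $W\subset M\times Y$ and its local structure over $Y$

**Step 4: $\Omega$ lies in the cusp region.** *This lets us apply (6).* On $\Omega_\zeta$, by (1) and (4),
$$s_1s_2s_3>Ce^{\lambda_1\xi}\,e^{-(\lambda_2+\lambda_3)\xi}\cos(\lambda_2\eta)\cos(\lambda_3\eta)=C\cos(\lambda_2\eta)\cos(\lambda_3\eta)\ge1,$$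
since $|\eta|<h$. So $\Omega_\zeta\subset U$. Define
$$P:\Omega\to M\times Y,\qquad P(\zeta,z)=(p(z),[\zeta]),\qquad W=P(\Omega).$$
$P$ is a local biholomorphism, so $W$ is open.

**Step 5: the fibers of $P$.** *We show that $W$ is exactly the quotient of $\Omega$ by the two symmetries.* For points of $\Omega$,
$$P(\zeta,z)=P(\zeta',z')\iff(\zeta',z')=(\zeta+k,\ \epsilon^kz+n)\ \text{ for some }k\in\mathbb Z,\ n\in N.\tag{7}$$
The implication from right to left is the converse part of (6). For the other direction suppose first $\zeta'=\zeta$, so $z,z'\in\Omega_\zeta\subset U$ and $p(z)=p(z')$. By (6), $z'=vz+n$ with $v\in V$, so $s_j'=v^{(j)}s_j$. For $j=2,3$ both $s_j$ and $s'_j$ lie in the interval $(u_j(\zeta),(1+\delta)u_j(\zeta))$, hence $|\log v^{(j)}|<\log(1+\delta)$, and $v=1$ by (3). In general $\zeta'=\zeta+k$ with $k\in\mathbb Z$. The point $g^k(\zeta,z)=(\zeta+k,\epsilon^kz)$ lies in $\Omega$ and has the same image as $(\zeta,z)$, so the first case gives $z'-\epsilon^kz\in N$.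

Consequently, if an open set $\tilde V\subset\Sigma$ maps bijectively onto $V\subset Y$, then
$$W|_V\ \cong\ \{(\zeta,z)\in\Omega:\zeta\in\tilde V\}/N.\tag{8}$$
Indeed each point of $W|_V$ has a representative with $\zeta\in\tilde V$ (apply a power of $g$), two such representatives differ by $N$ by (7), and $P$ is a local biholomorphism.

This is the role of $M$: the product $M\times Y$ has no monodromy, but the coordinate $z$ on this part of $M$ is defined only up to $z\mapsto vz+n$, and $W$ uses $z$ over one end of a period of the strip and $\epsilon z$ over the other.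

**Step 6: $\pi|_W$ is a Stein morphism.** *We write $W|_V$ as a region of a Stein manifold cut out by psh inequalities.* Let $\tilde V\subset\Sigma$ be any open set as in (8), connected or not. It is Stein, being open in $\mathbb C$. The torus quotient $T=\mathbb C^3/N$ is isomorphic to $(\mathbb C^*)^3$ via $z\mapsto(e^{2\pi i\langle\nu_k,z\rangle})_{k}$ for a basis $\nu_1,\nu_2,\nu_3$ of the dual lattice. So $\tilde V\times T$ is Stein. By (8), $W|_V$ is the subset of $\tilde V\times T$ where the five functions
$$Ce^{\lambda_1\operatorname{Re}\zeta}-\operatorname{Im}z_1,\qquad u_j(\zeta)-\operatorname{Im}z_j,\qquad \operatorname{Im}z_j-(1+\delta)u_j(\zeta)\qquad(j=2,3)$$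
are negative. Call them $\rho_1,\dots,\rho_5$. They are smooth and psh: $e^{\lambda_1\operatorname{Re}\zeta}=|e^{\lambda_1\zeta}|$ is psh, and $\operatorname{Im}z_i$ and $\pm u_j$ are pluriharmonic. Note that both signs of $u_j$ occur, which is why $u_j$ was chosen harmonic. Let $\psi$ be a smooth strictly psh exhaustion of $\tilde V\times T$. Since $t\mapsto-1/t$ is convex and increasing on $t<0$, the function $\psi-\sum_k1/\rho_k$ is smooth and strictly psh on $W|_V$. On a sublevel set, $\psi$ is bounded above and each $\rho_k$ is bounded away from $0$, so the sublevel set is compact. By Grauert's theorem $W|_V$ is Stein. Small discs $V$ cover $Y$, so $\pi|_W$ is a Stein morphism.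

## 6. Fourier coefficients carried around the annulus

Let $F\in\mathcal O(W)$ and write $F(\zeta,z)$ for its pullback to $\Omega$. By (7) it satisfies
$$F(\zeta,z+n)=F(\zeta,z)\quad(n\in N),\qquad F(\zeta+1,\epsilon z)=F(\zeta,z).$$

**Step 7: the coefficients $f_\nu$.** *We expand $F$ in the $N$-periodic direction and record what $g$ does to the expansion.* Let $N^\vee\subset\mathbb R^3$ be the dual lattice, $\langle\ ,\ \rangle$ the standard bilinear form, and $dx$ the normalized measure on $\mathbb R^3/N$. For $\nu\in N^\vee$, $\zeta\in\Sigma$, $s\in C_\zeta$ put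
$$f_\nu(\zeta)=\int_{\mathbb R^3/N}F(\zeta,x+is)\,e^{-2\pi i\langle\nu,x+is\rangle}\,dx.$$
The integrand is $N$-periodic and holomorphic in $z=x+is$, so $\partial_{s_j}=i\partial_{x_j}$ on it, and the integral of an $x_j$-derivative over the torus is $0$. As $C_\zeta$ is connected, $f_\nu(\zeta)$ does not depend on $s$. Near a given $\zeta_0$ we may keep one $s\in C_{\zeta_0}$ fixed (it stays in $C_\zeta$), so $f_\nu\in\mathcal O(\Sigma)$. Taking absolute values,
$$|f_\nu(\zeta)|\le e^{2\pi\langle\nu,s\rangle}\sup_x|F(\zeta,x+is)|\qquad(s\in C_\zeta).\tag{9}$$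
Next,
$$f_\nu(\zeta+k)=f_{\epsilon^k\nu}(\zeta)\qquad(k\in\mathbb Z).\tag{10}$$
For $k=1$ compute $f_\nu(\zeta+1)$ with imaginary part $\epsilon s$, $s\in C_\zeta$, and substitute $x\mapsto\epsilon x$, an automorphism of $\mathbb R^3/N$ which preserves the normalized measure:
$$f_\nu(\zeta+1)=\int F(\zeta+1,\epsilon z)e^{-2\pi i\langle\nu,\epsilon z\rangle}dx=\int F(\zeta,z)e^{-2\pi i\langle\epsilon\nu,z\rangle}dx=f_{\epsilon\nu}(\zeta).$$
Here $\epsilon\nu\in N^\vee$ because $\langle\epsilon\nu,n\rangle=\langle\nu,\epsilon n\rangle\in\mathbb Z$. Iterate, for $k$ of either sign.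

Here is the mechanism. The fiber allows $s_1$ to be arbitrarily large, so by (9) a coefficient with very negative $\nu_1$ is very small. By (10), moving $k$ periods to the right turns $\nu_1$ into $e^{\lambda_1k}\nu_1$. So $f_\nu$ decays doubly exponentially along the strip, at every rate, and a strip of the width in (2) is too wide for that.

**Lemma 2 (Phragmén–Lindelöf, bounded case).** Let $D\subset\mathbb C$ be open and $c\in\mathbb C$ with $|w-c|\ge1$ on $D$. Let $G$ be continuous and bounded on $\bar D$, holomorphic on $D$, and $|G|\le S$ on $\partial D$. Then $|G|\le S$ on $D$.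

**Proof.** Enlarging $S$ slightly, assume $S>0$; let $|G|\le S'$ on $\bar D$. For $t>0$ the function $\log|G|-t\log|w-c|$ is subharmonic on $D$, at most $\log S$ on $\partial D$, and at most $\log S'-t\log r\le\log S$ on $\bar D\cap\{|w-c|=r\}$ for $r$ large. By the maximum principle on $D\cap\{|w-c|<r\}$ and $r\to\infty$ it is at most $\log S$ on $D$. Let $t\downarrow0$. $\square$

**Claim A.** If $\nu_1<0$, then $f_\nu\equiv0$.

**Step 8: decay at every rate.** *We turn the mechanism into an estimate.* Let $h_1=\pi/(2\lambda_1)$, which is $<h$ by the left half of (2), and $Q=\{0\le\operatorname{Re}\zeta\le1,\ |\operatorname{Im}\zeta|\le h_1\}$, compact in $\Sigma$. For $k_0>0$ and $\zeta\in Q$ put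
$$s(\zeta)=\Bigl(Ce^{\lambda_1}+k_0,\ (1+\tfrac\delta2)u_2(\zeta),\ (1+\tfrac\delta2)u_3(\zeta)\Bigr)\in C_\zeta,$$
$$A_{k_0}=\sup\{|F(\zeta,x+is(\zeta))|:\zeta\in Q,\ x\in\mathbb R^3/N\}<\infty ,$$
finite because $s(\zeta)$ is continuous and $Q\times\mathbb R^3/N$ is compact. For an integer $k\ge0$,
$$\langle\epsilon^k\nu,s(\zeta)\rangle=e^{\lambda_1k}\nu_1(Ce^{\lambda_1}+k_0)+\sum_{j=2,3}e^{-\lambda_jk}\nu_j(1+\tfrac\delta2)u_j(\zeta)\le-|\nu_1|k_0e^{\lambda_1k}+\sum_{j=2,3}|\nu_j|(1+\tfrac\delta2)\max_Qu_j .$$
With (9) and (10), for $\zeta\in Q$ and $k\ge0$,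
$$|f_\nu(\zeta+k)|=|f_{\epsilon^k\nu}(\zeta)|\le A_{k_0}B\exp\bigl(-2\pi|\nu_1|k_0e^{\lambda_1k}\bigr),$$
where $B$ depends neither on $k_0$ nor on $k$. A point of the half strip $\operatorname{Re}\zeta\ge0$, $|\operatorname{Im}\zeta|\le h_1$ lies in $Q+k$ with $k\ge\operatorname{Re}\zeta-1$. With $\kappa=2\pi|\nu_1|e^{-\lambda_1}>0$ we get
$$|f_\nu(\zeta)|\le A_{k_0}B\exp\bigl(-\kappa k_0e^{\lambda_1\operatorname{Re}\zeta}\bigr)\qquad(\operatorname{Re}\zeta\ge0,\ |\operatorname{Im}\zeta|\le h_1),\ \text{ for every }k_0>0.\tag{11}$$

**Step 9: such decay is impossible in a half-plane.** *We pass to the coordinate in which the decay is plain exponential.* Since $\lambda_1h_1=\pi/2$, the map $w=e^{\lambda_1\zeta}$ sends the half strip bijectively onto $\bar D$, where $D=\{\operatorname{Re}w>0,\ |w|>1\}$. Put $\varphi(w)=f_\nu(\zeta)$. Then (11) says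
$$|\varphi(w)|\le A_{k_0}Be^{-\kappa k_0|w|}\quad\text{on }\bar D,\ \text{for every }k_0>0.$$
Let $m=\max|\varphi|$ on $\bar D\cap\{|w|=1\}$ and $m'=\sup|\varphi|$ on $\bar D\cap i\mathbb R$. Both are finite and independent of $k_0$. The function $G(w)=\varphi(w)e^{\kappa k_0w}$ is bounded on $\bar D$ by $A_{k_0}B$, since $\operatorname{Re}w\le|w|$. On $\partial D$ we have $|G|\le me^{\kappa k_0}$ on the arc and $|G|\le m'$ on the imaginary axis. By Lemma 2 with $c=0$ the bound $\max(me^{\kappa k_0},m')$ holds on $D$. The constant $A_{k_0}$, over which we have no control, has disappeared. For real $w>1$,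
$$|\varphi(w)|\le\max(me^{\kappa k_0},m')\,e^{-\kappa k_0w}\longrightarrow0\qquad(k_0\to\infty).$$
So $\varphi=0$ on $(1,\infty)$, and $f_\nu\equiv0$ on the connected set $\Sigma$ by the identity theorem. $\square$

**Remark (why (2)).** The width matters in Step 9. If $h'<\pi/(2\lambda_1)$, choose $\lambda'>\lambda_1$ with $\lambda'h'<\pi/2$. On $|\operatorname{Im}\zeta|\le h'$ the function $\exp(-e^{\lambda'\zeta})$ has absolute value at most $\exp(-\cos(\lambda'h')e^{\lambda'\operatorname{Re}\zeta})$, so it satisfies bounds of the type (11) for every $k_0$, and it is not zero. So the strip must have half-width at least $\pi/(2\lambda_1)$ for Step 9, while positivity of $u_j$ needs half-width at most $\pi/(2\lambda_j)$. Splitting $\lambda_1=\lambda_2+\lambda_3$ into two positive parts leaves room between the two. For a real quadratic field one would have only one $u_j$ and $\lambda_1=\lambda_2$, and the interval in (2) would be empty. This says only that the present recipe does not apply with $\dim M=2$.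

## 7. The hull of a torus runs up the tube

**Claim B.** Let $e_1=(1,0,0)$. For $\zeta\in\Sigma$, $s\in C_\zeta$, $a\ge0$:
$$\sup_x|F(\zeta,x+i(s+ae_1))|\le\sup_x|F(\zeta,x+is)|.$$

**Step 10: proof of Claim B.** *With only nonnegative frequencies in $z_1$ left, $F$ behaves like a bounded function on a half-plane in $z_1$.* Note $s+ae_1\in C_\zeta$. Choose a basis $n_1,n_2,n_3$ of $N$, write $t=\sum t_jn_j$, and let
$$k_m(t)=\prod_{j=1}^3\ \sum_{|l|\le m}\Bigl(1-\frac{|l|}{m+1}\Bigr)e^{2\pi ilt_j}$$
be the Fejér kernels: $k_m\ge0$, $\int k_m=1$, and convolution with $k_m$ converges uniformly to the identity on continuous functions on the torus. Put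
$$F_m(z)=\int_{\mathbb R^3/N}k_m(t)F(\zeta,z-t)\,dt .$$
The Fourier coefficients of $x\mapsto F(\zeta,x+is')$ are $f_\nu(\zeta)e^{-2\pi\langle\nu,s'\rangle}$, so
$$F_m(z)=\sum_\nu\hat k_m(\nu)f_\nu(\zeta)e^{2\pi i\langle\nu,z\rangle},$$
a finite sum over $\nu\in N^\vee$, and by Claim A only $\nu$ with $\nu_1\ge0$ occur. For each $s'\in C_\zeta$, $F_m\to F(\zeta,\cdot)$ uniformly on $\{x+is'\}$. Moreover $\sup_x|F_m(x+is)|\le S:=\sup_x|F(\zeta,x+is)|$.

Fix $x$. The function $\tau\mapsto F_m(x+is+\tau e_1)$ is a finite sum of terms $\text{const}\cdot e^{2\pi i\nu_1\tau}$ with $\nu_1\ge0$, hence bounded on $\{\operatorname{Im}\tau\ge0\}$. For real $\tau$ it is bounded by $S$. Lemma 2 for the upper half-plane, with $c=-i$, bounds it by $S$ on $\{\operatorname{Im}\tau\ge0\}$. Put $\tau=ia$ and let $m\to\infty$. $\square$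

**Step 11: $W$ is not holomorphically convex.** *We exhibit a compact set with non-compact hull.* Fix $\zeta_0\in\Sigma$ and $s_0\in C_{\zeta_0}$. The set $L=P(\{\zeta_0\}\times(\mathbb R^3+is_0))$ is the continuous image of the torus $\mathbb R^3/N$, so it is compact. By Claim B, applied to every $F\in\mathcal O(W)$, the hull $\hat L$ contains all points
$$q_a=P(\zeta_0,\ i(s_0+ae_1)),\qquad a\ge0.$$
The fiber $W\cap\pi^{-1}([\zeta_0])$ is closed in $W$, and by (8) it is homeomorphic to $\Omega_{\zeta_0}/N$, on which $\operatorname{Im}z_1$ is a well-defined continuous function. Since $\operatorname{Im}z_1(q_a)\to\infty$ as $a\to\infty$, the points $q_a$ have no accumulation point in $W$ as $a\to\infty$. So $\hat L$ is not compact, $W$ is not holomorphically convex, and Theorem 1 is proved. $\blacksquare$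

## 8. From the annulus to every Stein base, and to $n\ge3$

We prove Theorem 2. For $n=3$ the manifold is $M_3=M$ from Section 4; it does not depend on $Y$.

**Step 12: the base $\mathbb C$.** *We need a Stein morphism to a disc or plane, not only to an annulus, so we check the boundary of the annulus.* For $\rho>0$ identify $Y=\Sigma/\mathbb Z$ with
$$A=\{\rho e^{-4\pi h}<|w|<\rho\}\subset\mathbb C\qquad\text{via}\quad w=\rho e^{-2\pi h}e^{2\pi i\zeta};$$
indeed $|w|=\rho e^{-2\pi h-2\pi\eta}$ with $|\eta|<h$. Let $W_0\subset M\times A\subset M\times\mathbb C$ be the set of Theorem 1. Then $W_0\to\mathbb C$ is a Stein morphism. If $w\notin\bar A$, a small disc around $w$ has empty preimage. If $w\in\bar A$, take a disc $V$ around $w$ with $0\notin V$. A branch of the logarithm maps $V\cap A$ bijectively onto an open set $\tilde V\subset\Sigma$, and Step 6, which works for any such $\tilde V$, shows that the preimage of $V$ is Stein.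

**Step 13: pulling back to $Y$.** *We transport $W_0$ by a function on $Y$ that restricts to a coordinate on a curve.* Let $Y$ be a Stein space with $\dim Y\ge1$, and $y_0$ a regular point of $Y_{\rm red}$ of local dimension $d\ge1$. Since $Y$ is Stein there are $p_1,\dots,p_d\in\mathcal O(Y)$ vanishing at $y_0$ that give local coordinates of $Y_{\rm red}$ at $y_0$. Let $Y_1=\{p_2=\dots=p_d=0\}$ with reduced structure, a closed subspace of $Y$. Near $y_0$ it is a coordinate axis, so for suitable $\rho>0$ there is an open neighborhood $O$ of $y_0$ in $Y_1$ such that $p_1:O\to\{|w|<2\rho\}$ is biholomorphic. With this $\rho$ and the corresponding $W_0$, put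
$$W=(\mathrm{id}_M\times p_1)^{-1}(W_0)\subset M\times Y.$$

**Step 14: $\pi|_W$ is a Stein morphism.** *Being a Stein morphism survives base change between Stein spaces.* Let $y\in Y$ and let $V$ be a disc around $p_1(y)$ over which $W_0$ is Stein. The set $V'=p_1^{-1}(V)$ is Stein, since the graph of $p_1$ embeds it as a closed subspace of $Y\times V$. The part of $W$ over $V'$ is the fiber product $W_0|_V\times_VV'$, which is a closed subspace of the Stein space $W_0|_V\times V'$. Hence it is Stein.

**Step 15: $W$ is not Stein.** *We find a copy of $W_0$ in $W$ as an open and closed part of a closed subspace.* Suppose $W$ is Stein. Then its closed subspace $W_1=W\cap(M\times Y_1)$ is Stein. Let $O_A=O\cap p_1^{-1}(A)$. It is open in $Y_1\cap p_1^{-1}(A)$. It is also closed there: the set $(p_1|_O)^{-1}(\{|w|\le\rho\})$ is compact, and $O_A$ is its intersection with $Y_1\cap p_1^{-1}(A)$. Since $W_1$ lies over $Y_1\cap p_1^{-1}(A)$, the set $W_1\cap(M\times O_A)$ is open and closed in $W_1$, hence Stein. But $\mathrm{id}\times p_1$ maps it biholomorphically onto $W_0$, which is not Stein.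 This is a contradiction. The curve $Y_1$ may meet $p_1^{-1}(A)$ elsewhere; openness and closedness of $O_A$ are what separate off the part we understand.

**Step 16: $n>3$.** *We raise the dimension of the fiber.* Put $M_n=M\times\mathbb P^{n-3}$ and, after reordering factors, $W'=W\times\mathbb C^{n-3}\subset M_n\times Y$. The part of $W'$ over $V$ is $W|_V\times\mathbb C^{n-3}$, so $W'\to Y$ is a Stein morphism. The closed subspace $W\times\{0\}\cong W$ is not Stein, so $W'$ is not Stein. The statement for $\dim Y=0$ was checked in Section 2. $\blacksquare$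

## 9. Fibers with enough vector fields

We prove Theorem 3. In Section 3 the patched functions could not be controlled along the fibers. If $T_M$ is globally generated, flows of global vector fields move points of $M$ in all directions, uniformly over $Y$. They define a distance to the boundary of $W$, and minus its logarithm is an honest psh function. Then Lemma 1 is needed only on compact sets.

**Step 17: setting.** *We fix the flows and an ambient space for $Y$.* A disjoint union of Stein manifolds is Stein, so assume $Y$ connected, and embed it as a closed submanifold of $\mathbb C^m$, $m\ge1$. By Docquier–Grauert (Math. Ann. 140 (1960)) there are an open neighborhood $\mathcal N$ of $Y$ in $\mathbb C^m$ and a holomorphic retraction $r:\mathcal N\to Y$. Let $G=\mathrm{Aut}^0(M)$, a complex Lie group acting holomorphically on $M$ (Bochner–Montgomery), with Lie algebra $\mathfrak g=H^0(M,T_M)$; fix a norm on $\mathfrak g$. For $x\in M$ the map $\sigma\mapsto\exp(\sigma)x$ has differential $\sigma\mapsto\sigma(x)$ at $0$, which is onto $T_xM$ by hypothesis; so it is a submersion at $0$.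 For $M=\mathbb C^n/\Lambda$, for instance, $\mathfrak g=\mathbb C^n$ and $\exp(\sigma)x=x+\sigma$.

Fix $R>0$ and put $W_R=\{(x,y)\in W:|y|<R\}$. Choose $\rho\in(0,1)$ such that

- $\exp$ is locally biholomorphic on $\{|\xi|<2\rho\}\subset\mathfrak g$;
- for each $y\in Y$ with $|y|\le R$: $B(y,2\rho)\subset\mathcal N$, and $r(B(y,2\rho))\subset V$ for some open $V\subset Y$ with $W|_V$ Stein.

The second is possible because the open sets $r^{-1}(V)$, with $W|_V$ Stein, cover the compact set $Y\cap\{|y|\le R\}$, so they have a Lebesgue number. For $(x,y)\in W_R$ let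
$$\delta(x,y)=\sup\{t\le\rho:\ (\exp(\xi)x,\ r(y+\eta))\in W\ \text{ for all }|\xi|<t,\ |\eta|<t\}.$$
It is positive because $W$ is open. Note that if $\delta(x,y)\ge t$, then $(\exp(\xi)x,r(y+\eta))\in W$ whenever $|\xi|,|\eta|<t$.

**Step 18: $-\log\delta$ is psh.** *We obtain it as a decreasing limit of functions $-\log(\text{distance})$ on domains of holomorphy.* Let $(x_0,y_0)\in W_R$. Take coordinate balls $U\ni x_0$ in $M$ and $V'\ni y_0$ in $Y$ with $U\times V'\subset W$ and $V'\subset B(y_0,\rho)\cap\{|y|<R\}$. Let $B_\rho$ denote the open $\rho$-ball in $\mathfrak g$ or in $\mathbb C^m$, and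
$$D=\{(x,y,\xi,\eta)\in U\times V'\times B_\rho\times B_\rho:\ (\exp(\xi)x,\ r(y+\eta))\in W\}.$$
For these points $y+\eta\in B(y_0,2\rho)$, so $r(y+\eta)\in V$, where $V$ is chosen for $y_0$. Thus $D$ is the preimage of the Stein manifold $W|_V$ under a holomorphic map on the Stein domain $U\times V'\times B_\rho\times B_\rho$. Through the graph of this map, $D$ is a closed submanifold of $(U\times V'\times B_\rho\times B_\rho)\times W|_V$, so $D$ is Stein; in the coordinates of $U$ and $V'$ it is a domain of holomorphy in a $\mathbb C^q$.

For $k\ge1$ let $d_k$ be the distance to the complement of $D$ for the norm $\max(|\xi|,|\eta|,k|(x,y)|)$, with $|(x,y)|$ a norm in the coordinates. Then $-\log d_k$ is psh on $D$ (Hörmander, *An Introduction to Complex Analysis in Several Variables*, §2.6; any norm is allowed). Compare at a point $(x,y,0,0)$: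

- $d_k\le\delta(x,y)$. If $t=d_k(x,y,0,0)$, then all $(x,y,\xi,\eta)$ with $|\xi|,|\eta|<t$ are in $D$. As $D\subset U\times V'\times B_\rho\times B_\rho$ and $m\ge1$, this forces $t\le\rho$, and then $\delta(x,y)\ge t$.
- For $t<\delta(x,y)$ we have $d_k\ge t$ for large $k$. The compact set $\{(x,y)\}\times\bar B_t\times\bar B_t$ lies in the open set $D$, so $D$ contains $\{(x',y'):|(x',y')-(x,y)|<\varepsilon\}\times B_t\times B_t$ for some $\varepsilon>0$; take $k\ge t/\varepsilon$.

The norms increase with $k$, hence so does $d_k$. So $-\log d_k(x,y,0,0)$ decreases to $-\log\delta(x,y)$, and $-\log\delta$ is psh.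

**Step 19: continuity, and no escape through the boundary.** *We need that points with $\delta\ge t$ cannot converge to a boundary point of $W$ over $\{|y|<R\}$.* Lower semicontinuity of $\delta$: if $t<\delta(x,y)$, the compact set above lies in $D$ also after moving $(x,y)$ slightly, so $\delta\ge t$ nearby.

Now let $(x_k,y_k)\in W_R$ converge to $(x,y)\in M\times Y$ with $|y|<R$, and let $\delta(x_k,y_k)\ge t>0$ for all $k$. We claim $(x,y)\in W$ and $\delta(x,y)\ge t$. The map $\sigma\mapsto\exp(-\sigma)x$ is a submersion at $0$, hence open there, so for large $k$ there are $\sigma_k\to0$ with $x_k=\exp(-\sigma_k)x$, that is, $x=\exp(\sigma_k)x_k$. Let $|\xi|,|\eta|<t$. Since $|\xi|<\rho$, $\exp$ is locally biholomorphic at $\xi$, and $\exp(\xi)\exp(\sigma_k)\to\exp(\xi)$; so $\exp(\xi)\exp(\sigma_k)=\exp(\xi_k)$ with $\xi_k\to\xi$. Put $\eta_k=\eta+y-y_k\to\eta$. For large $k$ we have $|\xi_k|,|\eta_k|<t$, so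
$$(\exp(\xi)x,\ r(y+\eta))=(\exp(\xi_k)x_k,\ r(y_k+\eta_k))\in W.$$
With $\xi=0$, $\eta=0$ this gives $(x,y)\in W$, and in general $\delta(x,y)\ge t$.

Upper semicontinuity follows: if $(x_k,y_k)\to(x,y)$ in $W_R$ and $\limsup\delta(x_k,y_k)=t>0$, then for each positive $t'<t$ a subsequence has $\delta\ge t'$, so $\delta(x,y)\ge t'$. Hence $\delta$ is continuous.

**Step 20: a psh exhaustion of $W_R$.** *We combine $\delta$ with a function from the base.* Put
$$\Phi=-\log\delta+\frac1{R^2-|y|^2}\quad\text{on }W_R .$$
It is continuous and psh, since $\tau\mapsto1/(R^2-\tau)$ is convex and increasing for $\tau<R^2$. Both summands are positive, because $\delta\le\rho<1$. So on $\{\Phi\le c\}$ we have $\delta\ge e^{-c}$ and $|y|\le R'$ for some $R'<R$. A sequence in $\{\Phi\le c\}$ has a subsequence converging in the compact set $M\times(Y\cap\{|y|\le R'\})$. By Step 19 the limit lies in $W_R$, and $\Phi\le c$ there by continuity. So $\{\Phi\le c\}$ is compact.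

**Step 21: $\{\Phi<c\}$ is Stein.** *$\Phi$ is only weakly psh; Lemma 1 supplies strictness on compact sets.* Apply Lemma 1 to the compact set $L=\{\Phi\le c\}$, to get $v$ smooth on $W$ and strictly psh near $L$. On $\{\Phi<c\}$ the function $v+1/(c-\Phi)$ is continuous and strictly psh, since $\tau\mapsto1/(c-\tau)$ is convex and increasing for $\tau<c$. As $v$ is bounded on $L$, on a sublevel set $1/(c-\Phi)$ is bounded, say by $c'>0$. So the sublevel set is a closed subset of the compact set $\{\Phi\le c-1/c'\}$, hence compact. By Grauert and Narasimhan, $\{\Phi<c\}$ is Stein.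

**Step 22: increasing unions.** *We let $c\to\infty$ and then $R\to\infty$.* Two facts are used. A sublevel set $\{\Psi<c\}$ of a continuous psh function $\Psi$ on a Stein manifold is Stein and Runge in it, that is, holomorphic functions on the manifold are dense in those on the sublevel set (Narasimhan, Math. Ann. 146 (1962)). An increasing union of Stein manifolds, each Runge in the next, is Stein (Behnke–Stein). For $c<c'$ the set $\{\Phi<c\}$ is a sublevel set of $\Phi$ on the Stein manifold $\{\Phi<c'\}$, hence Runge in it. Taking $c=1,2,3,\dots$, the union $W_R$ is Stein. This holds for every $R>0$. For $R<R'$ the set $W_R=\{|y|^2<R^2\}$ is a sublevel set of the continuous psh function $|y|^2$ on the Stein manifold $W_{R'}$, hence Runge in it. Taking $R=1,2,3,\dots$, the union $W$ is Stein. $\blacksquare$
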